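\title{Equationality cannot be tested on formulas in one variable}

\begin{abstract}
A formula $\varphi(x;y)$ is an equation if the finite intersections of its instances satisfy the descending chain condition, and a complete theory is equational if every formula $\varphi(x;y)$ is equivalent to a Boolean combination of equations. We show that it is not enough to check this when $x$ is a single variable, nor when $x$ has length at most $n$ for a fixed $n$. For every $n\ge 1$ we construct a complete $\omega$-stable theory in a finite relational language that is not equational, although every formula $\varphi(x;y)$ with $|x|\le n$ is a Boolean combination of equations. The models carry fibers of size $n+2$ over an equational theory of chordal graphs. The offending formula compares the orientations of adjacent fibers: $n+1$ points of a fiber determine an orientation, and $n$ points do not.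
\end{abstract}

\section{Introduction}

Let $T$ be a complete first-order theory and $\mathbb U$ a sufficiently saturated model of $T$. We write $\varphi(x;y)$ for a formula without parameters together with a partition of its free variables into tuples $x$ and $y$. Its \emph{instances} are the sets $\varphi(\mathbb U,b)=\{a:\mathbb U\models\varphi(a,b)\}$, where $b$ ranges over tuples from $\mathbb U$ of length $|y|$.

\begin{definition}\label{def:equation}
The formula $\varphi(x;y)$ is an \emph{equation} if the family of finite intersections of its instances has the descending chain condition. The theory $T$ is \emph{equational} if every formula $\psi(x;y)$ is equivalent modulo $T$ to a Boolean combination of equations $\varphi(x;y)$, for the same partition of the variables.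
\end{definition}

The model case is a polynomial identity $f(x,y)=0$ in a field. The finite intersections of its instances are Zariski closed sets, and these satisfy the chain condition by Hilbert's basis theorem. In an algebraically closed field every formula is a Boolean combination of such identities by quantifier elimination, so the theory is equational. In general, instances of equations play the role of closed sets, and equationality says that every definable family consists, uniformly, of constructible sets. A definable equivalence relation is an equation, because an intersection of classes is a class or empty. The formula $x\ne y$ is not an equation in an infinite structure, but it is the negation of one.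

The following question is posed in the paper of Martin-Pizarro and Ziegler \cite{MPZ}.

\begin{quote}
Suppose that every formula $\varphi(x;y)$, with $x$ a single variable and $y$ an arbitrary tuple, is equivalent modulo $T$ to a Boolean combination of equations $\theta(x;y)$. Must $T$ be equational?
\end{quote}

One would guess that the answer is yes, because properties defined through types tend to reduce to one variable. For instance, if there are countably many $1$-types over every countable set $A$, then there are countably many $2$-types, since $\operatorname{tp}(a_1a_2/A)$ is determined by $\operatorname{tp}(a_1/A)$ and $\operatorname{tp}(a_2/Aa_1)$. Let us try the same induction here. By compactness (Lemma~\ref{lem:separation}) it suffices to show that two pairs $(a_1a_2,b)$ and $(a_1'a_2',b)$ satisfying the same equations in $(x_1x_2;y)$ have the same type. Equations in $(x_1;y)$ are among these, so $a_1$ and $a_1'$ have the same type over $b$, and we may assume $a_1=a_1'$. To finish we would need $a_2$ and $a_2'$ to satisfy the same equations in $(x_2;x_1y)$. But an equation for the partition $(x_2;x_1y)$ need not be an equation for $(x_1x_2;y)$: the formula $x_1\neq y$ is one for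 the first partition, where its instances are empty or everything, and is not one for the second. In this example the defect is harmless. In general it is not.

\begin{theorem}\label{thm:main}
For every $n\ge 1$ there is a complete, $\omega$-stable, one-sorted theory $T_n$ in a finite relational language such that
\begin{itemize}
\item[(1)] every formula $\varphi(x;y)$ with $|x|\le n$ and $y$ an arbitrary tuple is equivalent modulo $T_n$ to a Boolean combination of equations $\theta(x;y)$, and the same holds if $|y|\le n$ and $x$ is arbitrary;
\item[(2)] some formula $\Psi(x;y)$ with $|x|=|y|=n+1$ is not equivalent modulo $T_n$ to a Boolean combination of equations $\theta(x;y)$. In particular $T_n$ is not equational.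
\end{itemize}
\end{theorem}

The theory $T_1$ answers the question negatively, and the theories $T_n$ show that no finite bound on the length of $x$ suffices either.

Section~\ref{sec:equations} collects the general facts on equations. Section~\ref{sec:oneline} works out the simplest attempt at a counterexample. The attempt fails, and the way it fails dictates the shape of the graphs, called frames, over which the construction is carried out. Sections~\ref{sec:frames}--\ref{sec:equational} study frames and prove that the theory $T_{\mathrm{fr}}$ of a generic frame is $\omega$-stable and equational; this is the longest part of the proof. Section~\ref{sec:cover} defines $T_n$, and Sections~\ref{sec:part1} and~\ref{sec:part2} prove (1) and (2).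

\section{Equations and arrays}\label{sec:equations}

A \emph{monster model} is a model that is $\kappa$-saturated and strongly $\kappa$-homogeneous for a large cardinal $\kappa$; sets of size less than $\kappa$ are \emph{small}. Thus every type over a small set is realized, and every elementary map between small sets extends to an automorphism. We write $a\equiv_A a'$ if $a$ and $a'$ have the same type over $A$, and $\operatorname{dcl}(A)$ for the set of elements definable over $A$. A theory in a countable language is \emph{$\omega$-stable} if there are countably many $1$-types over every countable set; it suffices to consider countable models. We use the back-and-forth principle: if a family of partial isomorphisms of a structure is such that every member extends to a member with any given element in its domain, and to a member with any given element in its range, then all members are elementary maps.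

In this section $\mathbb U$ is a monster model of a complete theory $T$.

\begin{lemma}\label{lem:array}
The formula $\varphi(x;y)$ is not an equation if and only if there are tuples $a_i,b_i$ $(i<\omega)$ with $\varphi(a_j,b_i)$ for all $i<j$ and $\neg\varphi(a_i,b_i)$ for all $i$. Consequently $\varphi$ is an equation for the partition $(x;y)$ if and only if it is one for $(y;x)$.
\end{lemma}

\begin{proof}
For a sequence $b_0,b_1,\dots$ put $D_m=\bigcap_{i<m}\varphi(\mathbb U,b_i)$, where $D_0$ is the set of all tuples. If $a_i,b_i$ are as stated, then $a_m\in D_m\setminus D_{m+1}$, so the chain condition fails. Conversely, take a strictly descending chain of finite intersections and let $b_0,b_1,\dots$ list the parameters of its first member, then those of its second member, and so on. Every member of the chain is some $D_m$, so the $D_m$ do not stabilize. Discard each $b_m$ with $D_{m+1}=D_m$. Infinitely many parameters remain, and after renumbering we can choose $a_m\in D_m\setminus\varphi(\mathbb U,b_m)$. For the symmetry, read the first $m$ pairs of an array backwards: this gives arrays of every finite length for the opposite partition, and by compactness an infinite one.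
\end{proof}

By the lemma and compactness, being an equation depends only on $T$ and not on the choice of the saturated model.

\begin{lemma}\label{lem:easy}
The following are equations in $(x;y)$:
\begin{itemize}
\item[(a)] formulas in $x$ alone and formulas in $y$ alone;
\item[(b)] equations $\theta(x';y')$, where $x'$ is a subtuple of $x$ and $y'$ is a subtuple of $y$;
\item[(c)] formulas all of whose instances are finite.
\end{itemize}
\end{lemma}

\begin{proof}
In (a) there are at most two instances. In (b) the instances are the instances of $\theta(x';y')$ times a fixed power of $\mathbb U$. In (c) a descending chain of finite sets stabilizes.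
\end{proof}

The next two lemmas turn both halves of Theorem~\ref{thm:main} into statements about types. Two pairs $(a,b)$ and $(a',b')$ \emph{satisfy the same equations} if $\theta(a,b)\Leftrightarrow\theta(a',b')$ for every equation $\theta(x;y)$.

\begin{lemma}\label{lem:separation}
Suppose that any two pairs satisfying the same equations in $(x;y)$ have the same type. Then every formula $\varphi(x;y)$ is equivalent to a Boolean combination of equations in $(x;y)$.
\end{lemma}

\begin{proof}
For $(a,b)$ satisfying $\varphi$, let $\Sigma_{a,b}$ be the set of equations and negated equations true of $(a,b)$. By hypothesis every realization of $\Sigma_{a,b}$ satisfies $\varphi$, so by compactness a finite conjunction $\sigma_{a,b}$ from $\Sigma_{a,b}$ implies $\varphi$. The formulas $\sigma_{a,b}$ cover $\varphi$, so by compactness finitely many do, and $\varphi$ is equivalent to their disjunction.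
\end{proof}

\begin{lemma}\label{lem:twoarrays}
Let $p(x,y)$ and $q(x,y)$ be complete types over $\emptyset$. Suppose there are tuples $a_i,b_i$ $(i<\omega)$ with $(a_j,b_i)\models p$ for $i<j$ and $(a_i,b_i)\models q$ for all $i$, and tuples $a'_i,b'_i$ with the same property for $p$ and $q$ interchanged. Then no formula that belongs to $p$ and not to $q$ is equivalent to a Boolean combination of equations in $(x;y)$.
\end{lemma}

\begin{proof}
If $\theta(x;y)$ lies in $p$ and not in $q$, the first array shows by Lemma~\ref{lem:array} that $\theta$ is not an equation. The second array shows the same for formulas in $q$ and not in $p$. So $p$ and $q$ contain the same equations, hence the same Boolean combinations of equations.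
\end{proof}

\section{Oriented fibers over a single line}\label{sec:oneline}

We need two types $p,q$ as in Lemma~\ref{lem:twoarrays} whose difference is invisible when $x$ is short. The device that hides it is the orientation of a finite set.

Fix $n\ge1$ and put $W=\{0,\dots,n+1\}$. Parities of permutations are taken in $\mathbb F_2=\{0,1\}$. For an injective tuple $\bar\imath=(i_0,\dots,i_n)$ in $W$, let $i_{n+1}$ be the missing element of $W$ and let $\eta(\bar\imath)\in\mathbb F_2$ be the parity of the permutation $k\mapsto i_k$ of $W$.

\begin{lemma}\label{lem:orient}
\begin{itemize}
\item[(a)] If $\tau$ is a permutation of $W$ of parity $t$, then $\eta(\tau\bar\imath)=\eta(\bar\imath)+t$. For injective $(n+1)$-tuples $\bar\imath,\bar\jmath$ there is exactly one permutation $\tau$ with $\tau\bar\imath=\bar\jmath$, and its parity is $\eta(\bar\imath)+\eta(\bar\jmath)$. Both values of $\eta$ occur.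
\item[(b)] An injective map into $W$ from a subset of $W$ with at most $n$ elements extends to a permutation of either parity.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The permutation attached to $\tau\bar\imath$ is $\tau$ composed with the permutation attached to $\bar\imath$, and a permutation of $W$ is determined by its values at $n+1$ points. (b) Extend the map to some permutation $\tau$. Two elements $u\neq u'$ lie outside the given subset, and $\tau\circ(u\;u')$ is an extension of the other parity.
\end{proof}

So an injective $(n+1)$-tuple selects one of two orientations of $W$, recorded by $\eta$, and $n$ points select none. For $n=1$ the orientations are the two cyclic orders of $\{0,1,2\}$: we have $\eta(i_0,i_1)=0$ for the pairs $(0,1),(1,2),(2,0)$ and $\eta(i_0,i_1)=1$ for the pairs $(1,0),(2,1),(0,2)$.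

Take $n=1$ for the rest of this section. Let $O=X\sqcup Y$ be a set with an equivalence relation $\varepsilon$ that has infinitely many classes, each meeting both $X$ and $Y$. Put $\delta(o,o')=1$ if $\varepsilon(o,o')$ and $\delta(o,o')=0$ otherwise. On $O\times W$ write $[(o,i)]=o$, call $\{o\}\times W$ the \emph{fiber} over $o$, and compute $\eta$ of a tuple in one fiber from its $W$-coordinates. Consider the structure on $O\times W$ with the relations $[x]\in X$, $[x]=[y]$, $\varepsilon([x],[y])$ and
\[
R(\bar x,\bar y):\quad \bar x,\bar y \text{ are injective pairs in fibers over some } o\ne o',\ \text{ and }\ \eta(\bar x)+\eta(\bar y)+\delta(o,o')=0 .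
\]

\emph{A single point does not see $R$.} An even permutation of one fiber, extended by the identity, preserves $\eta$ and is therefore an automorphism. So if the parameters $\bar b$ have no point in the fiber over $o$, the three points of this fiber are conjugate over $\bar b$ by rotations. By contrast, the pairs with coordinates $(0,1)$ and $(1,0)$ over $o$ are separated by $R(\,\cdot\,,\bar y)$ for any injective pair $\bar y$ in another fiber.

\emph{Two arrays.} Choose distinct classes $k_0,k_1,\dots$ and elements $X_i\in k_i\cap X$, $Y_i\in k_i\cap Y$. Fix $c\in\mathbb F_2$ and choose injective pairs $\bar x^i$ over $X_i$ with $\eta(\bar x^i)=c$ and $\bar y^j$ over $Y_j$ with $\eta(\bar y^j)=0$. Then $R(\bar x^i,\bar y^j)$ holds if and only if $c+\delta(X_i,Y_j)=0$. For $c=0$ the relation $R$ holds off the diagonal and fails on it, and for $c=1$ it fails off the diagonal and holds on it. By Lemma~\ref{lem:array}, neither $R$ nor $\neg R$ is an equation in $(\bar x;\bar y)$. The two sorts $X$ and $Y$ are what allows us to reverse all orientations on one side of the array and none on the other.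

\emph{Why this is not yet a counterexample.} Lemma~\ref{lem:twoarrays} requires the off-diagonal pairs for $c=0$ to have the same type as the diagonal pairs for $c=1$. Both satisfy $R$, but $\varepsilon([x_0],[y_0])$ separates them. In fact $R$ is a Boolean combination of equations. The relation $Q(\bar x,\bar y)$ saying that $\bar x,\bar y$ are injective pairs in fibers with $\eta(\bar x)=\eta(\bar y)$ is definable: for distinct fibers it says that exactly one of $R$ and $\varepsilon$ holds, and in general one passes through a pair in a third fiber. It is an equivalence relation on injective pairs, hence an equation, and $R(\bar x,\bar y)$ holds if and only if $\bar x,\bar y$ are injective pairs in distinct fibers and $Q(\bar x,\bar y)\leftrightarrow\neg\varepsilon([x_0],[y_0])$.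

\emph{What has to change.} We want to keep the two arrays and make $\delta(o,o')$ invisible for $o\in X$ and $o'\in Y$. Call a set $O$ with an equivalence relation as above a \emph{line}. We glue many lines $l$, with relations $\varepsilon_l$ and functions $\delta_l$, so that a pair $p\in X$, $q\in Y$ on a common line lies on infinitely many lines with $\varepsilon_l(p,q)$ and infinitely many with $\neg\varepsilon_l(p,q)$. In the definition of $R$ the function $\delta$ is replaced by a function $s(o,o')$ that does not refer to a line. On each line $l$ it must agree with $\delta_l$ up to renaming the orientations of the fibers: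
\[
s(o,o')=g_l(o)+g_l(o')+\delta_l(o,o')
\]
for some function $g_l$ on the objects of $l$. For two objects on $l$ this is no constraint, since $g_l(p)+g_l(q)$ can be either value. For three objects on $l$ it forces the sum of $s$ around the triangle to be the sum of $\delta_l$. To avoid conflicts, three objects should lie on at most one line; we arrange this by letting two objects of the same sort determine their line. To avoid further invariants of $s$ along longer cycles, the lines are glued in a tree-like way, which is expressed by chordality of the adjacency graph. Finally, the glued structure must itself be equational, so that it contributes no bad formula in few variables.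

\section{Frames, closed sets and steps}\label{sec:frames}

\subsection{Chordal graphs}

Graphs are given by a symmetric irreflexive relation $\sim$, and $N(u)$ is the set of neighbors of $u$. A \emph{path} is a sequence of distinct vertices in which consecutive ones are adjacent; its length is the number of its edges and may be $0$. A path or cycle is \emph{induced} if it has no chord, that is, no edge between nonconsecutive vertices. A graph is \emph{chordal} if it has no induced cycle of length at least $4$. A \emph{clique} is a set of pairwise adjacent vertices.

\begin{lemma}\label{lem:chordal}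
\begin{itemize}
\item[(a)] In any graph, let $u\neq u'$ be nonadjacent and joined by a path with interior in a set $Z$. Then a shortest such path is induced and has length at least $2$.
\item[(b)] In a chordal graph, let $p_0,\dots,p_m$ be an induced path with $m\ge2$, and let $u$ be off the path and adjacent to $p_0$ and $p_m$. Then $u$ is adjacent to every $p_i$.
\item[(c)] In a chordal graph, let $Z$ be a connected set and let $q\sim q'$ be outside $Z$, both with neighbors in $Z$. Then some $c\in Z$ is adjacent to both.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A chord would give a shorter path with interior in $Z$, or would be the excluded edge from $u$ to $u'$.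

(b) Otherwise there are $i$ and $j\ge i+2$ such that $u$ is adjacent to $p_i,p_j$ and to no vertex between them. Then $u,p_i,\dots,p_j$ is an induced cycle of length at least $4$.

(c) Take a path $c_1,\dots,c_k$ in $Z$ with $c_1\sim q$, $c_k\sim q'$ and $k$ minimal. By minimality the path is induced, $q\not\sim c_i$ for $i>1$, and $q'\not\sim c_i$ for $i<k$. If $k\geq 2$, then $q,c_1,\dots,c_k,q'$ is an induced cycle of length at least $4$.
\end{proof}

\subsection{Frames}

\begin{definition}\label{def:frame}
A \emph{frame} is a graph on a set $\Gamma=X\sqcup Y\sqcup L$ together with a relation $\varepsilon\subseteq O\times O\times L$, where $O=X\cup Y$. The sets $X,Y,L$ are the \emph{sorts}; elements of $O$ are \emph{objects} and elements of $L$ are \emph{lines}; an object $o$ \emph{lies on} $l$ if $o\sim l$. The axioms are: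
\begin{itemize}
\item[(F1)] $\Gamma$ is chordal.
\item[(F2)] The neighbors of a line are objects, and any two distinct neighbors of a line are adjacent.
\item[(F3)] If $o\neq o'$ are adjacent objects of the same sort, there is a line $l$ adjacent to both such that every common neighbor of $o$ and $o'$ is equal or adjacent to $l$.
\item[(F4)] $\varepsilon(o,o',l)$ implies $o,o'\in N(l)$, and $\varepsilon_l=\varepsilon(\cdot,\cdot,l)$ is an equivalence relation on $N(l)$.
\end{itemize}
For $o,o'\in N(l)$ put $\delta_l(o,o')=1\in\mathbb F_2$ if $\varepsilon_l(o,o')$, and $\delta_l(o,o')=0$ otherwise.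
\end{definition}

By (F2), $\{l\}\cup N(l)$ is a clique, a clique contains at most one line, and the interior vertices of an induced path are objects, since each has two nonadjacent neighbors. The line in (F3) is the only line adjacent to both $o$ and $o'$, because another one would be adjacent to $l$; we denote it by $l(o,o')$. Three pairwise adjacent objects lie on exactly one line: two of them, $o$ and $o'$, have the same sort, and the third is adjacent to $l(o,o')$ by (F3). The base of Section~\ref{sec:oneline} is the frame $\{l\}\cup N(l)$ with a single line. Figure~\ref{fig:frame} shows a frame with two lines.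

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\node[circle,draw,fill=black,inner sep=2pt,label=above:{$p$}] (p) at (0,1.1) {};
\node[circle,draw,inner sep=2pt,label=below:{$q$}] (q) at (0,-1.1) {};
\node[circle,draw,fill=black,inner sep=2pt,label=right:{$x$}] (x) at (-1.3,0) {};
\node[circle,draw,inner sep=2pt,label=left:{$y$}] (y) at (1.3,0) {};
\node[rectangle,draw,inner sep=3pt,label=left:{$l$}] (l) at (-3,0) {};
\node[rectangle,draw,inner sep=3pt,label=right:{$l'$}] (m) at (3,0) {};
\draw (p)--(q) (x)--(p) (x)--(q) (y)--(p) (y)--(q);
\draw (l)--(x) (l)--(p) (l)--(q) (m)--(y) (m)--(p) (m)--(q);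
\end{tikzpicture}
\caption{The graph of a frame with objects $x,p\in X$ (black), objects $q,y\in Y$ (white) and lines $l,l'$ (squares). The pair $p,q$ of different sorts lies on both lines; the pairs $x,p$ and $q,y$ of equal sort determine $l$ and $l'$. The induced paths from $x$ to $y$ are $x,p,y$ and $x,q,y$.}
\label{fig:frame}
\end{figure}

The theory of the generic frame will not eliminate quantifiers: two nonadjacent objects may or may not have a common neighbor. We single out the subsets that already contain all connections between their elements.

A subset $B$ of a frame $\Gamma$ is \emph{closed} if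
\begin{itemize}
\item[(C1)] every induced path with endpoints in $B$ lies in $B$;
\item[(C2)] $l(o,o')\in B$ whenever $o\neq o'$ in $B$ are adjacent objects of the same sort.
\end{itemize}
Intersections of closed sets are closed, and $\emptyset$ and $\Gamma$ are closed, so every $A\subseteq\Gamma$ lies in a least closed set $\operatorname{cl}(A)$. In Figure~\ref{fig:frame}, a closed set containing $x$ and $y$ contains $p,q$ by (C1) and then $l,l'$ by (C2), whereas $\{p,q\}$ is closed. For $Z\subseteq\Gamma\setminus B$ let $N_B(Z)$ be the set of elements of $B$ with a neighbor in $Z$. For a vertex $v$ put $N_B(v)=N(v)\cap B$. For $v\notin B$ let $Z_v$ be the connected component of $v$ in $\Gamma\setminus B$; we write $Z_v^B$ when $B$ varies.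

\begin{lemma}\label{lem:clique}
A set $B$ satisfies \textup{(C1)} if and only if $N_B(Z)$ is a clique for every component $Z$ of $\Gamma\setminus B$.
\end{lemma}

\begin{proof}
If $b\ne b'$ in $N_B(Z)$ are nonadjacent, Lemma~\ref{lem:chordal}(a) gives an induced path from $b$ to $b'$ with nonempty interior in $Z$, so (C1) fails. Conversely, an induced path with ends in $B$ that leaves $B$ has a subpath $b,z_1,\dots,z_k,b'$ with $k\ge1$, $b,b'\in B$ and all $z_i$ in one component $Z$ of $\Gamma\setminus B$. Then $b,b'\in N_B(Z)$ are nonadjacent.
\end{proof}

The next lemma describes the cliques along which the complement is attached to a closed set.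

\begin{lemma}\label{lem:gate}
Let $B$ be closed, $Z$ a component of $\Gamma\setminus B$, and $K=N_B(Z)$.
\begin{itemize}
\item[(a)] If $K$ contains two objects of the same sort, it contains their line.
\item[(b)] If $v\in Z$ is adjacent to a line $l\in B$, then $N_B(v)=K=\{l\}\cup N_B(l)$. In particular $K$ has this form whenever it contains a line $l$.
\item[(c)] If a line $v\in Z$ is adjacent to two objects $p\ne q$ of $B$, then $p$ and $q$ have different sorts and $N_B(v)=K=\{p,q\}$.
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:clique}, $K$ is a clique.

(a) Let $o\sim o'$ be the two objects. By Lemma~\ref{lem:chordal}(c) some $c\in Z$ is adjacent to both. By (C2), $l(o,o')\in B$, so $c\ne l(o,o')$, and $c\sim l(o,o')$ by (F3).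

(b) Since $l\in K$ and $K$ is a clique, $K\subseteq\{l\}\cup N_B(l)$. By (F2), $v$ is adjacent to all other neighbors of $l$, so $\{l\}\cup N_B(l)\subseteq N_B(v)\subseteq K$.

(c) By (F2), $p\sim q$. If $p,q$ had the same sort, then $v=l(p,q)$ would lie in $B$. Since $\{p,q\}\subseteq N_B(v)\subseteq K$, it remains to exclude a third element of $K$. A third element is a line or has the sort of $p$ or of $q$; by (a), $K$ then contains a line $l$, and $p,q\sim l$. Let $v=z_0,\dots,z_k$ be a shortest path in $Z$ with $z_k\sim l$. As $v$ is a line, $k\ge1$, and $z_i\not\sim l$ for $i<k$. So $z_0,\dots,z_k,l$ is an induced path of length at least $2$. The objects $p,q$ are off it and adjacent to both ends, hence to all $z_i$ by Lemma~\ref{lem:chordal}(b). The object $z_k$ has the sort of some $r\in\{p,q\}$, and $l$ is adjacent to both, so $l=l(z_k,r)$. Now $z_{k-1}\ne l$ is a common neighbor of $z_k$ and $r$, so $z_{k-1}\sim l$ by (F3), a contradiction.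
\end{proof}

\subsection{Steps}

For a back-and-forth argument we need to enlarge closed sets one element at a time. Let $B$ be closed and $v\notin B$. We call $v$ a \emph{step over $B$} if it is of one of the following kinds.
\begin{itemize}
\item[(0)] There is no path from $v$ to an element of $B$.
\item[(1)] $v$ is a line adjacent to an object $o\in B$, and there is no path in $\Gamma\setminus\{o\}$ from $v$ to an element of $B\setminus\{o\}$.
\item[(2)] $v$ is a line adjacent to some $p\in X\cap B$ and some $q\in Y\cap B$.
\item[(3)] $v$ is an object adjacent to a line $l\in B$.
\end{itemize}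
We speak of $0$-, $1$-, $2$- and $3$-steps. In the four cases
\begin{equation}\label{eq:nbrs}
N_B(Z_v)=N_B(v)=\quad\emptyset,\qquad\{o\},\qquad\{p,q\},\qquad\{l\}\cup N_B(l),
\end{equation}
respectively. For kinds $2$ and $3$ this is Lemma~\ref{lem:gate}(c),(b). For kinds $0$ and $1$, an element $c\in N_B(Z_v)$ is the end of a path from $v$ that meets $B$ only in $c$, so there is no such $c$, respectively $c=o$. Conversely, a line $v\notin B$ with $N_B(Z_v)=N_B(v)=\{o\}$ is a $1$-step, because a path from $v$ to $B$ first meets $B$ in an element of $N_B(Z_v)$. By \eqref{eq:nbrs} the kinds are mutually exclusive, and $o$, $\{p,q\}$, $l$ are determined by $v$ and $B$; this is the \emph{gate} of the step. A $0$-step has no gate.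

\begin{lemma}\label{lem:stepclosed}
If $v$ is a step over the closed set $B$, then $B\cup\{v\}$ is closed.
\end{lemma}

\begin{proof}
For (C1) we use Lemma~\ref{lem:clique}. A component of $\Gamma\setminus(B\cup\{v\})$ is either a component $Z\neq Z_v$ of $\Gamma\setminus B$, whose neighbors in $B\cup\{v\}$ form the clique $N_B(Z)$, or is contained in $Z_v$, and then its neighbors lie in $N_B(Z_v)\cup\{v\}=N_B(v)\cup\{v\}$, a clique. For (C2), a new pair of adjacent objects $v,o$ occurs only for a $3$-step with gate $l$. Then $v,o\sim l$, so if they have the same sort, $l(v,o)=l\in B$.
\end{proof}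

A \emph{step sequence from $B$} is a finite sequence $z=(z_1,\dots,z_k)$ such that $z_i$ is a step over $B\cup z_{<i}$, where $z_{<i}=\{z_1,\dots,z_{i-1}\}$. We also write $z$ for the set of its terms, and we say that the elements of $B\cup z$ are \emph{reached}. For example, $x,l,p,q,l',y$ is a step sequence from $\emptyset$ in the frame of Figure~\ref{fig:frame}, of kinds $0,1,3,3,2,3$. To reach every element we need one more property:
\begin{itemize}
\item[(L)] any two adjacent objects lie on a common line.
\end{itemize}
Without (L), an object adjacent to an object of $B$ could fail to be reachable: in the frame consisting of one edge $p\sim q$, the object $q$ is not a step over $\{p\}$.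

\begin{lemma}\label{lem:reach}
Let $\Gamma$ be a frame satisfying \textup{(L)}, $B$ closed and $v\in\Gamma$. Then $v$ is reached by a step sequence from $B$. Moreover:
\begin{itemize}
\item[(i)] if there is a path from $v$ to $B$, then $v$ is reached without $0$-steps;
\item[(ii)] if $v\notin B$ is a line adjacent to an object $o\in B$, then $v$ is a $1$-step over $B$ or is reached by $2$- and $3$-steps only.
\end{itemize}
\end{lemma}

\begin{proof}
If there is no path from $v$ to $B$, then $v$ is a $0$-step. Otherwise take such a path and, using (L), insert a common line into every edge between two objects. This gives a walk $w_0,\dots,w_r=v$ with $w_0\in B$ in which every edge joins an object and a line. We reach $w_1,w_2,\dots$ in turn. If $w_i$ lies in the closed set obtained so far and $w_{i+1}$ does not, then either $w_{i+1}$ is an object, and it is a $3$-step, or it is a line, and (ii) applies. So everything follows from (ii).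

To prove (ii), let $K=N_B(Z_v)$. If $|N_B(v)|\ge2$, then $v$ is a $2$-step by Lemma~\ref{lem:gate}(c). If $N_B(v)=\{o\}=K$, then $v$ is a $1$-step. There remains the case $N_B(v)=\{o\}\ne K$: the line $v$ sees only $o$, but a detour leads from $v$ back to $B$. Let $m$ be the least length of a path from $v$ to some $c\in K\setminus\{o\}$ with interior in $Z_v$; then $m\ge2$. We show by induction on $m$, for all closed sets $B$ at once, that $v$ is reached by $2$- and $3$-steps. The idea is to absorb the last vertex of the detour.

Let $v=z_0,\dots,z_{m-1},z_m=c$ be a path of length $m$ as above. It is induced by minimality, so $z_1,\dots,z_{m-1}$ are objects. The object $o$ is off the path and adjacent to $v$ and to $c$, as $K$ is a clique, so $o\sim z_i$ for all $i$ by Lemma~\ref{lem:chordal}(b). Put $z=z_{m-1}$, an object adjacent to $o$ and $c$. We use the following observation twice.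

$(\dagger)$ \emph{If $o,c$ are objects of different sorts, let $r\in\{o,c\}$ have the sort of $z$, let $r'$ be the other one, and let $l'=l(z,r)$. Then $l'$ is adjacent to $z,r,r'$; moreover $l'\in K$ if $l'\in B$, and $l'\in Z_v$ if $l'\notin B$.} Indeed $r'$ is a common neighbor of $z$ and $r$, so $r'\sim l'$ by (F3), and $l'\sim z\in Z_v$.

\emph{Case 1: $K$ contains a line $l$.} Then $K=\{l\}\cup N_B(l)$ by Lemma~\ref{lem:gate}(b). We claim that $z\sim l$. This is clear if $c=l$. Otherwise $c,o\in N(l)$. If they have the same sort, then $l=l(c,o)$, and (F3) applies to their common neighbor $z\ne l$. If they have different sorts, take $l'$ as in $(\dagger)$. If $l'\notin B$, then $K=\{r,r'\}$ by Lemma~\ref{lem:gate}(c), contradicting $l\in K$. So $l'\in K$, hence $l'=l$ and $z\sim l$. Thus $z$ is a $3$-step over $B$; put $B^*=B\cup\{z\}$.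

\emph{Case 2: $K$ contains no line.} By Lemma~\ref{lem:gate}(a), $K=\{o,c\}$ with $o,c$ objects of different sorts. The line $l'$ of $(\dagger)$ is not in $K$, hence not in $B$. So $l'$ is a $2$-step over $B$, and $z$ is a $3$-step over $B\cup\{l'\}$; put $B^*=B\cup\{l',z\}$.

If $v\in B^*$, we are done. Otherwise $z_0,\dots,z_{m-2}\notin B^*$, since $z_1,\dots,z_{m-2}$ are objects outside $B$ and different from $z$. If $|N_{B^*}(v)|\ge2$, then $v$ is a $2$-step over $B^*$; this covers $m=2$, where $v\sim o,z$. Otherwise $m\geq3$ and $N_{B^*}(v)=\{o\}$, and $z_0,\dots,z_{m-1}$ is a path of length $m-1$ from $v$ to $z\in N_{B^*}(Z_v^{B^*})\setminus\{o\}$ with interior in $Z_v^{B^*}$. The induction hypothesis applies to $B^*$.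
\end{proof}

Applying the lemma repeatedly, any finite set is contained in $B\cup z$ for some step sequence $z$ from $B$.

\subsection{Data}

A step is described, up to isomorphism, by finitely much information. A \emph{datum} over a subset $A$ of a frame is an expression of one of the forms
\begin{itemize}
\item $(0;S)$ with $S\in\{X,Y,L\}$;
\item $(1;o)$ with $o\in A$ an object;
\item $(2;p,q,e)$ with $p\in X\cap A$ and $q\in Y\cap A$ adjacent and $e\in\mathbb F_2$;
\item $(3;l,S,w)$ with $l\in A$ a line, $S\in\{X,Y\}$, and $w\in N_A(l)$ or $w$ the symbol $\mathrm{new}$.
\end{itemize}
A datum over $A$ is a datum over every larger set. Let $B$ be closed and $d$ a datum over $B$. An element $v$ \emph{realizes $d$ over $B$} if it is a step over $B$ of the kind and with the gate named in $d$, has sort $S$ in kinds $0$ and $3$, satisfies $\delta_v(p,q)=e$ in kind $2$, and in kind $3$ satisfies $\varepsilon_l(v,w)$ if $w\in N_B(l)$ and is $\varepsilon_l$-equivalent to no element of $B$ if $w=\mathrm{new}$. Every step over $B$ realizes some datum over $B$. By the definition of steps, $v$ realizes $d$ over $B$ if and only if $v$ satisfies the following set $\Sigma_d^B(x)$ of formulas over $B$, in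 which $b$ ranges over $B$ and $k$ over $\omega$:
\begin{itemize}
\item for $(0;S)$: $x\in S$, and no path of length $\le k$ joins $x$ to $b$;
\item for $(1;o)$: $x\in L$, $x\sim o$, and for $b\neq o$ no path of length $\le k$ avoiding $o$ joins $x$ to $b$;
\item for $(2;p,q,e)$: $x\in L$, $x\sim p$, $x\sim q$, $\delta_x(p,q)=e$, $x\neq b$;
\item for $(3;l,S,w)$ with $w\in N_B(l)$: $x\in S$, $\varepsilon(x,w,l)$, $x\ne b$;
\item for $(3;l,S,\mathrm{new})$: $x\in S$, $x\sim l$, $\neg\varepsilon(x,b,l)$.
\end{itemize}
In the first two cases $x\notin B$ follows from $k=0$, and in the last from reflexivity of $\varepsilon_l$. An \emph{isomorphism} between subsets of a frame is an isomorphism of the induced structures; an isomorphism $f:B\to B'$ carries a datum $d$ over $B$ to a datum $f(d)$ over $B'$.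

\begin{lemma}\label{lem:data}
\begin{itemize}
\item[(a)] Let $B_0\subseteq B$ be closed and $d$ a datum over $B_0$. If $v$ realizes $d$ over $B$, it realizes $d$ over $B_0$.
\item[(b)] Let $f:B\to B'$ be an isomorphism of closed sets. If $v$ realizes $d$ over $B$ and $v'$ realizes $f(d)$ over $B'$, then $f\cup\{(v,v')\}$ is an isomorphism of closed sets.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $\Sigma_d^{B_0}\subseteq\Sigma_d^B$.

(b) The sets are closed by Lemma~\ref{lem:stepclosed}, the sorts of $v$ and $v'$ agree, and $N_{B'}(v')=f(N_B(v))$ by \eqref{eq:nbrs}. Consider the instances of $\varepsilon$ in $B\cup\{v\}$ that involve $v$. In kind $0$ there are none. In kind $1$ there is only $\varepsilon_v(o,o)$. In kind $2$ they are $\varepsilon_v(p,p)$, $\varepsilon_v(q,q)$ and, if $e=1$, $\varepsilon_v(p,q)$ and $\varepsilon_v(q,p)$. In kind $3$ the only line of $B$ adjacent to $v$ is $l$; we have $\varepsilon_l(v,v)$, and for $u\in N_B(l)$ we have $\varepsilon_l(v,u)$ if and only if $w\ne\mathrm{new}$ and $\varepsilon_l(w,u)$. The same description holds for $v'$ and $f(d)$.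
\end{proof}

\section{The theory of the generic frame}\label{sec:generic}

\subsection{Construction}

Let $A$ be a finite frame and $d$ a datum over $A$. To \emph{perform} $d$ is to add one new element $v$ to $A$, leaving the structure on $A$ unchanged, as follows. For $(0;S)$, $v$ has sort $S$ and no neighbors. For $(1;o)$, $v$ is a line with $N(v)=\{o\}$. For $(2;p,q,e)$, $v$ is a line with $N(v)=\{p,q\}$ and $\delta_v(p,q)=e$. For $(3;l,S,w)$, $v$ has sort $S$, $N(v)=\{l\}\cup N_A(l)$, and $v$ joins the $\varepsilon_l$-class of $w$, or forms a class $\{v\}$ if $w=\mathrm{new}$. In all cases $\varepsilon$ is made reflexive on the neighbors of each line.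

The result $A\cup\{v\}$ is a frame. The set $N(v)$ is a clique, so $v$ lies on no induced cycle of length at least $4$, and (F1) persists. For (F2) and (F4), a new line has at most two neighbors, which are adjacent, and the only old line that can acquire a neighbor is $l$ in kind $3$, where $v$ is adjacent to all of $N_A(l)$. For (F3) there are two cases, both of kind $3$. If $o\in N_A(l)$ has the sort of $v$, all common neighbors of $v$ and $o$ lie in $N(v)=\{l\}\cup N_A(l)$. If old adjacent objects $o,o'$ of the same sort acquire the common neighbor $v$, then $N(v)$ contains two objects of the same sort, so the datum has kind $3$, $o,o'\in N_A(l)$, $l=l(o,o')$ and $v\sim l$.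

Start with $A_0=\emptyset$ and obtain $A_{j+1}$ from $A_j$ by performing a datum over $A_j$, in such a way that every datum over every $A_i$ is performed at infinitely many stages $j\ge i$. This is possible since there are finitely many data over each $A_i$. Let $\Gamma_0=\bigcup_jA_j$.

A frame is \emph{rich} if it satisfies the following axioms, one for each kind of step.
\begin{itemize}
\item[(G0)] For all $k,m$, each sort $S$ and all $b_1,\dots,b_m$ there is $v\in S$ with no path of length $\le k$ to any $b_i$.
\item[(G1)] For all $k,m$, every object $o$ and all $b_1,\dots,b_m\neq o$ there is a line $l\sim o$ with no path of length $\le k$ in $\Gamma\setminus\{o\}$ to any $b_i$.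
\item[(G2)] Adjacent $p\in X$, $q\in Y$ lie on infinitely many common lines $l$ with $\varepsilon_l(p,q)$ and on infinitely many with $\neg\varepsilon_l(p,q)$.
\item[(G3)] For each line $l$, $\varepsilon_l$ has infinitely many classes, and each contains infinitely many elements of $X$ and of $Y$.
\end{itemize}
A rich frame satisfies (L), by (F3) for equal sorts and by (G2) for different sorts.

\begin{proposition}\label{prop:generic}
$\Gamma_0$ is a rich frame.
\end{proposition}

\begin{proof}
Each $A_j$ is an induced substructure of $A_{j+1}$, so (F1), (F2), (F4) pass to the union. So does (F3), because the line $l(o,o')$ computed in $A_j$ is still $l(o,o')$ in every later $A_k$, by uniqueness. (G2) holds since $(2;p,q,0)$ and $(2;p,q,1)$ are performed infinitely often. (G3) holds since $(3;l,X,\mathrm{new})$ is performed infinitely often, producing pairwise inequivalent elements, and so are $(3;l,X,w)$ and $(3;l,Y,w)$ for each $w\in N(l)$.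

For (G0) and (G1), note first that $A_j$ satisfies (C1) in $A_{j+1}$ by Lemma~\ref{lem:clique}. An induced path of $\Gamma_0$ with ends in $A_j$ lies in some $A_k$, $k \geq j$, and then successively in $A_{k-1},\dots,A_j$; so $A_j$ satisfies (C1) in $\Gamma_0$. Choose $j$ such that $A_j$ contains the $b_i$ (and $o$) and the datum $(0;S)$, respectively $(1;o)$, is performed at stage $j$, with new element $v$. Let $Z$ be the component of $v$ in $\Gamma_0\setminus A_j$. If some $c\in N_{A_j}(Z)$ were not adjacent to $v$, Lemma~\ref{lem:chordal}(a) would give an induced path from $v$ to $c$ with nonempty interior in $Z\setminus\{v\}$, contradicting (C1) for $A_{j+1}$. So $N_{A_j}(Z)=N_{A_j}(v)$, which is $\emptyset$, respectively $\{o\}$. A path from $v$ to some $b_i$ first meets $A_j$ in this set, so there is no such path, respectively it passes through $o$.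
\end{proof}

Let $T_{\mathrm{fr}}=\operatorname{Th}(\Gamma_0)$ in the one-sorted language $\{X,Y,L,\sim,\varepsilon\}$. The axioms (F1)--(F4) and (G0)--(G3) are first-order sentences or schemes, so all models of $T_{\mathrm{fr}}$ are rich frames.

\subsection{Back and forth between closed sets}

In Lemma~\ref{lem:exist}, Proposition~\ref{prop:bf} and Lemma~\ref{lem:plans} we work in a $\kappa$-saturated model of $T_{\mathrm{fr}}$, for any infinite $\kappa$, and \emph{small} means of size less than $\kappa$.

\begin{lemma}\label{lem:exist}
Every datum $d$ over a small closed set $B$ is realized over $B$.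
\end{lemma}

\begin{proof}
By saturation it suffices that $\Sigma_d^B$ is finitely satisfiable. For kinds $0,1,2$ this is (G0), (G1), (G2). For $(3;l,S,w)$ with $w\in N_B(l)$, the class of $w$ has infinitely many elements of sort $S$. For $(3;l,S,\mathrm{new})$, finitely many elements $b$ meet finitely many classes, and any other class has an element of sort $S$. Both hold by (G3).
\end{proof}

\begin{proposition}\label{prop:bf}
Isomorphisms between small closed sets are elementary maps.
\end{proposition}

\begin{proof}
Let $f:B\to B'$ be such an isomorphism and $v$ an element. By Lemma~\ref{lem:reach} a step sequence from $B$ reaches $v$. Its first term realizes a datum $d$ over $B$; by Lemma~\ref{lem:exist} some element realizes $f(d)$ over $B'$; and by Lemma~\ref{lem:data}(b) $f$ extends. Continuing along the sequence we extend $f$ to $v$. The same applies to $f^{-1}$.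
\end{proof}

In particular all adjacent pairs $p\in X$, $q\in Y$ have the same type, since $\{p,q\}$ is closed. This is the property that failed in Section~\ref{sec:oneline}, and it comes from (G2).

The type of a tuple is thus determined by the isomorphism type of its closure. The next lemma says that passing to the closure costs nothing. The point is that induced paths are almost unique: as in Figure~\ref{fig:frame}, there are at most two choices for the second vertex, and the sorts tell them apart.

\begin{lemma}\label{lem:dcl}
Let $\Gamma\models T_{\mathrm{fr}}$ and $A\subseteq\Gamma$. Then $\operatorname{dcl}(A)$ is closed, so $\operatorname{cl}(A)\subseteq\operatorname{dcl}(A)$. If $A$ is finite, so is $\operatorname{cl}(A)$. Elementary submodels of $\Gamma$ are closed.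
\end{lemma}

\begin{proof}
Let $A'=\operatorname{dcl}(A)$. (C2) holds because $l(o,o')$ is the only line adjacent to $o$ and $o'$. For (C1) we show by induction on $m$ that an induced path $q_0,\dots,q_m$ with ends $u=q_0$ and $v=q_m$ in $A'$ lies in $A'$. Let $m\ge2$, so $v\notin\{u\}\cup N(u)$. Let $S$ be the set of second vertices of induced paths from $u$ to $v$; these are objects. Let $Z$ be the component of $v$ in $\Gamma\setminus(\{u\}\cup N(u))$. Each $q\in S$ is adjacent to $u$ and has a neighbor in $Z$, since the vertices after $q$ on its path lie in $Z$.

Let $q\ne q'$ be in $S$. If $q\not\sim q'$, a shortest path from $q$ to $q'$ with interior in $Z$ is induced of length at least $2$, and $u$ is adjacent to its interior by Lemma~\ref{lem:chordal}(b); this contradicts $Z\cap N(u)=\emptyset$. So $q\sim q'$, and some $c\in Z$ is adjacent to both by Lemma~\ref{lem:chordal}(c). If $q,q'$ had the same sort, then by (F3) their common neighbors $u,c$ would lie in the clique $\{l\}\cup N(l)$ with $l=l(q,q')$, so $c\in\{u\}\cup N(u)$, which is impossible. Hence $S$ has at most one element of each sort, and $q_1$ is the only element of its sort that is the second vertex of an induced path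 of length $m$ from $u$ to $v$. So $q_1\in\operatorname{dcl}(u,v)\subseteq A'$, and induction applies to $q_1,\dots,q_m$.

A finite set lies in a step sequence from $\emptyset$, which is a finite closed set. An elementary submodel $M$ satisfies $\operatorname{dcl}(M)=M$.
\end{proof}

\subsection{Plans}

We now describe a whole step sequence from a closed set $M$ by a finite record, and then carry out the same record over a larger closed set $C$. The result is a copy of the sequence that is attached to $C$ only through $M$; it plays the role of an independent copy.

A \emph{plan} over $M$ is a sequence $\mathbf d=(d_1,\dots,d_k)$ of expressions of the same form as data, in which the entries standing for elements in $d_i$ are elements of $M$ or symbols $\xi_j$ with $j<i$. Let $C\supseteq M$ be closed. A sequence $z=(z_1,\dots,z_k)$ \emph{realizes $\mathbf d$ over $C$} if for each $i$ the expression $d_i(z)$ obtained by substituting $z_j$ for $\xi_j$ is a datum over $M\cup z_{<i}$, and $z_i$ realizes it over $C\cup z_{<i}$. Such a $z$ is a step sequence from $C$. Every step sequence from a closed set $M$ realizes over $M$ some plan over $M$.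

\begin{lemma}\label{lem:plans}
Let $\mathbf d$ be a plan over the closed set $M$, and let $C,C'\supseteq M$ be closed.
\begin{itemize}
\item[(a)] If $z$ realizes $\mathbf d$ over $C$, it realizes $\mathbf d$ over every closed $C_0$ with $M\subseteq C_0\subseteq C$.
\item[(b)] If $\sigma:C\to C'$ is an isomorphism fixing $M$ pointwise, $z$ realizes $\mathbf d$ over $C$ and $z'$ realizes $\mathbf d$ over $C'$, then $\sigma\cup(z\mapsto z')$ is an isomorphism of closed sets. It is elementary if $C$ is small.
\item[(c)] If $\mathbf d$ is realized over $M$ and $C$ is small, then $\mathbf d$ is realized over $C$.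
\end{itemize}
\end{lemma}

\begin{proof}
(a) By induction $C_0\cup z_{<i}$ is closed, and $d_i(z)$ is a datum over it. Apply Lemmas~\ref{lem:data}(a) and~\ref{lem:stepclosed}.

(b) By induction $\sigma\cup(z_{<i}\mapsto z'_{<i})$ is an isomorphism of closed sets, and it carries $d_i(z)$ to $d_i(z')$. Apply Lemma~\ref{lem:data}(b), and then Proposition~\ref{prop:bf}.

(c) Let $z$ realize $\mathbf d$ over $M$, and suppose $z'_{<i}$ realizes $(d_1,\dots,d_{i-1})$ over $C$. By (a) and (b), $\mathrm{id}_M\cup(z_{<i}\mapsto z'_{<i})$ is an isomorphism, so $d_i(z')$, the image of $d_i(z)$, is a datum over $M\cup z'_{<i}$. By Lemma~\ref{lem:exist} it is realized over $C\cup z'_{<i}$.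
\end{proof}

\begin{corollary}\label{cor:omegastable}
$T_{\mathrm{fr}}$ is $\omega$-stable.
\end{corollary}

\begin{proof}
Let $M$ be a countable elementary submodel of a monster model; it is closed. Every element lies in $M\cup z$ for a step sequence $z$ from $M$, which realizes over $M$ a plan over $M$. By Lemma~\ref{lem:plans}(b) the plan determines $\operatorname{tp}(z/M)$, and there are countably many plans over $M$.
\end{proof}

\section{The generic frame is equational}\label{sec:equational}

Let $\mathbb U$ be a monster model of $T_{\mathrm{fr}}$. We exhibit a family of equations and show that it determines types. Adjacency of objects is not an equation: if $o_0,o_1,\dots$ are distinct objects on a line, then $a_i=b_i=o_i$ is an array as in Lemma~\ref{lem:array}. The obstacle is that $o\sim o'$ implies $o\neq o'$. We therefore use only relations that survive the identification of elements.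

Let $I(o,l)$ say that $o$ is an object, $l$ is a line and $o\sim l$. A \emph{pp-formula} (positive primitive formula) is a formula $\exists\bar w\,\chi$, where $\chi$ is a conjunction of formulas of the forms $X(u)$, $Y(u)$, $L(u)$, $I(u,u')$, $\varepsilon(u,u',u'')$, $u=u'$. For objects, write $o\approx o'$ if $o=o'$ or $o\sim o'$. In a rich frame $o\approx o'$ is equivalent to the pp-formula $\exists l\,(I(o,l)\wedge I(o',l))$: one direction is (F2), and the other is (L) if $o\sim o'$ and (G1) if $o=o'$. A \emph{homomorphism} is a map from a subset of $\mathbb U$ to $\mathbb U$ preserving the sorts, $I$, $\varepsilon$ and $\approx$.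

\subsection{Invariant types}

We recall the one fact from stability theory that is needed. A formula $\varphi(x;y)$ has the \emph{order property} if there are $a_i,c_i$ $(i<\omega)$ with $\varphi(a_i,c_j)\Leftrightarrow i\le j$; a theory is \emph{stable} if no formula has it. An $\omega$-stable theory is stable: otherwise compactness gives $a_r$ $(r\in\mathbb R)$ and $c_s$ $(s\in\mathbb Q)$ with $\varphi(a_r,c_s)\Leftrightarrow r\le s$, and the $a_r$ have uncountably many types over the countable set of the $c_s$.

Let $M$ be a small model. A \emph{global type} is a complete type over the monster model. It is \emph{$M$-invariant} if it is fixed by all automorphisms over $M$; by homogeneity this means that whether it contains $\varphi(x,c)$ depends only on $\operatorname{tp}(c/M)$. A type is \emph{finitely satisfiable in $M$} if each of its formulas has a solution in $M$. Every type over $M$ has this property; every type with this property extends to a global type with this property (extend the filter generated by the solution sets in $M$ to an ultrafilter); and such a global type is $M$-invariant, since for $c\equiv_Mc'$ the formula $\varphi(x,c)\wedge\neg\varphi(x,c')$ has no solution in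 $M$.

\begin{lemma}\label{lem:invariant}
In a stable theory, a type $p$ over a small model $M$ has at most one global $M$-invariant extension.
\end{lemma}

\begin{proof}
Let $q\supseteq p$ be global and $M$-invariant, and let $\varphi(x,c)$ be a formula over the monster model. Fix a global type $r(y)\supseteq\operatorname{tp}(c/M)$ finitely satisfiable in $M$, and a realization $a$ of $p$. We show that $\varphi(x,c)\in q$ if and only if $\varphi(a,y)\in r$; the right side does not mention $q$. Choose successively $a_0,c_0,a_1,c_1,\dots$ with $a_i$ realizing the restriction of $q$ to $Ma_{<i}c_{<i}$ and $c_i$ realizing the restriction of $r$ to $Ma_{\le i}c_{<i}$. For $i>j$, $\varphi(a_i,c_j)$ holds if and only if $\varphi(x,c_j)\in q$, if and only if $\varphi(x,c)\in q$, as $c_j\equiv_Mc$. For $i\le j$, $\varphi(a_i,c_j)$ holds if and only if $\varphi(a_i,y)\in r$, if and only if $\varphi(a,y)\in r$, as $a_i\equiv_Ma$. If the two truth values differed, $\varphi$ or $\neg\varphi$ would have the order property.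
\end{proof}

\subsection{Positive primitive formulas are equations}

\begin{proposition}\label{prop:pp}
Every pp-formula $\pi(x;y)$, for arbitrary tuples $x,y$, is an equation in $T_{\mathrm{fr}}$.
\end{proposition}

Given an array with $\pi(a_2,b_1)$ and $\neg\pi(a_2,b_2)$, we want a homomorphism that fixes $a_2$ and sends $b_1$ to $b_2$; it transports $\pi(a_2,b_1)$ to $\pi(a_2,b_2)$. For this $b_1$ must be related to $a_2$ only through a set $M$ over which $b_1$ and $b_2$ have the same type. Indiscernibility gives one form of independence of $b_1$ from $a_2$ over a model $M$, namely finite satisfiability. Plans give another, which is explicit. Lemma~\ref{lem:invariant} identifies the two.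

\begin{proof}
Suppose that $\pi$ is not an equation, and take an array as in Lemma~\ref{lem:array}.

\emph{Step 1: the model $M$.} Expand $\mathbb U$ by countably many Skolem functions, so that the substructure generated by any set is an elementary submodel. By Ramsey's theorem and compactness there is, in a model of the expanded theory, a sequence $c_i=(a_i,b_i)$, $i\in\mathbb Q$, indiscernible in the expanded language, with $\pi(a_j,b_i)$ for $i<j$ and $\neg\pi(a_i,b_i)$ for all $i$. Let $M$ be the reduct of the substructure generated by $\{c_i:i<0\}$. By saturation we may assume $M\preccurlyeq\mathbb U$ and that all $c_i$ lie in $\mathbb U$. Tuples from $M$ have the form $t(c_{i_1},\dots,c_{i_r})$ for Skolem terms $t$ and $i_1,\dots,i_r<0$. By indiscernibility, $b_1\equiv_Mb_2$. Also $\operatorname{tp}(b_1/Ma_2)$ is finitely satisfiable in $M$: if $\psi(b_1,a_2,t(c_{i_1},\dots,c_{i_r}))$ holds, it holds with $b_{i'}$ in place of $b_1$ for any $i'$ with $i_1,\dots,i_r<i'<0$, and $b_{i'}$ lies in $M$.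

\emph{Step 2: $b_1$ lies in a realization over $C=\operatorname{cl}(Ma_2)$ of a plan over $M$.} Choose a step sequence $z$ from $M$ with $b_1\subseteq M\cup z$ and a plan $\mathbf d$ over $M$ that $z$ realizes over $M$. For another sequence $z'$ of the same length let $b(z')$ be obtained from $b_1$ by replacing each $z_i$ with $z_i'$.

Let $\mathbb U'\succcurlyeq\mathbb U$ be $|\mathbb U|^+$-saturated. Then $\mathbb U$ is closed in $\mathbb U'$ by Lemma~\ref{lem:dcl}, so closed subsets of $\mathbb U$ are closed in $\mathbb U'$; and realizations of data in $\mathbb U$ remain realizations in $\mathbb U'$, being described by the sets $\Sigma_d^B$. By Lemma~\ref{lem:plans}(c) some $z^*$ in $\mathbb U'$ realizes $\mathbf d$ over $\mathbb U$. By Lemma~\ref{lem:plans}(a),(b), $z^*\equiv_Mz$, so $q^*=\operatorname{tp}(b(z^*)/\mathbb U)$ extends $\operatorname{tp}(b_1/M)$. For $\sigma\in\operatorname{Aut}(\mathbb U/M)$, Lemma~\ref{lem:plans}(b) in $\mathbb U'$ shows that $\sigma\cup\mathrm{id}_{z^*}$ is elementary; so $q^*$ is $M$-invariant. By Step 1, $\operatorname{tp}(b_1/Ma_2)$ also extends to a global $M$-invariant type. By Corollary~\ref{cor:omegastable} and Lemma~\ref{lem:invariant} it equals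 $q^*$. Hence $b_1\equiv_{Ma_2}b(z^*)$, and $b_1\equiv_Cb(z^*)$ because $C\subseteq\operatorname{dcl}(Ma_2)$ by Lemma~\ref{lem:dcl}.

The set $C$ is countable, so some $z'$ in $\mathbb U$ realizes $\mathbf d$ over $C$. So does $z^*$, by Lemma~\ref{lem:plans}(a), hence $b(z')\equiv_Cb(z^*)\equiv_Cb_1$. Applying to $z'$ an automorphism of $\mathbb U$ over $C$ that sends $b(z')$ to $b_1$, we obtain $z^1$ in $\mathbb U$ realizing $\mathbf d$ over $C$ with $b(z^1)=b_1$.

\emph{Step 3: the homomorphism on $B=C\cup z^1$.} Since $b_2\equiv_Mb_1$, there is $z^2$ with $z^2b_2\equiv_Mz^1b_1$. Define $h:B\to\mathbb U$ by $h|_C=\mathrm{id}$ and $h(z^1_i)=z^2_i$. Put $M^1=M\cup z^1$. Then $h$ is elementary on $M^1$, it is the identity on $C$, and $C\cap M^1=M$. Also $h(a_2)=a_2$ and $h(b_1)=b_2$. Nothing is assumed about the position of $z^2$ relative to $C$, so $h$ need not be injective. Sorts are preserved. All gates of the steps $z_i^1$ lie in $M^1$, by the definition of realizing a plan over $M$.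

\emph{The relation $I$.} We claim that every pair $(o,\lambda)$ in $B$ with $I(o,\lambda)$ lies in $C$ or in $M^1$. If it does not lie in $C$, let $z_i^1$ be the member of the pair that is added last. If it is $\lambda$, it is a $1$- or $2$-step, and $o$ belongs to its gate by \eqref{eq:nbrs}. If it is $o$, it is a $3$-step, and $\lambda$ is its gate. So the pair lies in $M^1$. Hence $h$ preserves $I$.

\emph{The relation $\approx$.} Let $z_i^1\sim o$ be objects with $o\in C\cup z^1_{<i}$. Then $z_i^1$ is a $3$-step and both objects lie on its gate $\lambda$. As $I$ is preserved, $h(z^1_i)$ and $h(o)$ lie on $h(\lambda)$, so $h(z_i^1)\approx h(o)$.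

\emph{The relation $\varepsilon$.} Let $\varepsilon_\lambda(u,u')$ hold with $\lambda,u,u'\in B$. If all three lie in $C$ or all lie in $M^1$, the relation is preserved. Assume neither. If $\lambda\notin C$, the pairs $(u,\lambda),(u',\lambda)$ would lie in $M^1$; so $\lambda\in C$. Then one of $u,u'$, say $u=z^1_i$, is not in $C$. The pair $(u,\lambda)$ lies in $M^1$, so $\lambda\in M$, and therefore $u'\in C\setminus M$. We claim that $\varepsilon_\lambda(u,w_0)$ for some $w_0\in M$. The step $z_i^1$ has kind $3$ and gate $\lambda$ and is equivalent to $u'\in C$. Since it realizes its datum over $C\cup z^1_{<i}$, the last entry of that datum is not $\mathrm{new}$; it is an element $w\in M\cup z^1_{<i}$ with $\varepsilon_\lambda(z_i^1,w)$. If $w\in M$, take $w_0=w$. Otherwise $w=z^1_j$ with $j<i$ is again $\varepsilon_\lambda$-equivalent to $u'$, and we repeat the argument with $j$ in place of $i$; it ends in $M$. Now $\varepsilon_\lambda(h(u),w_0)$ since $h$ is elementary on $M^1$ and fixes $\lambda,w_0$, and $\varepsilon_\lambda(w_0,u')$ by transitivity. So $\varepsilon_\lambda(h(u),u')$, which is $\varepsilon_{h(\lambda)}(h(u),h(u'))$.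

\emph{Step 4: extension to the witnesses.} Since $\pi(a_2,b_1)$ holds, there is a step sequence from the closed set $B$ reaching witnesses for its existential quantifiers. We extend $h$ along it. Let $v$ be the next step, over the current domain $B'$; by \eqref{eq:nbrs} only the relations listed below involve $v$.
\begin{itemize}
\item Kind $0$: let $h(v)$ be any element of the sort of $v$.
\item Kind $1$, gate $o$: let $h(v)$ be a line through $h(o)$, by (G1).
\item Kind $2$, gate $\{p,q\}$: from $p\sim q$ we get $h(p)\approx h(q)$, and these have different sorts, so they are adjacent. By (G2) let $h(v)$ be a line through both with $\varepsilon_{h(v)}(h(p),h(q))$; this is correct whether or not $\varepsilon_v(p,q)$ holds.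
\item Kind $3$, gate $l$: the elements $w\in B'$ with $\varepsilon_l(v,w)$ are pairwise $\varepsilon_l$-equivalent, so their images lie in one $\varepsilon_{h(l)}$-class. By (G3) let $h(v)\in N(h(l))$ have the sort of $v$ and lie in this class if there is such a $w$. For $u\in N_{B'}(l)$ both $h(u)$ and $h(v)$ lie on $h(l)$, so $h(u)\approx h(v)$.
\end{itemize}
In each case $h$ remains a homomorphism. The images of the witnesses show that $\pi(a_2,b_2)$ holds, a contradiction.
\end{proof}

\subsection{Positive primitive formulas determine types}

\begin{proposition}\label{prop:pptype}
Finite tuples $\bar v,\bar v'$ in $\mathbb U$ satisfying the same pp-formulas have the same type.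
\end{proposition}

The hypothesis yields a homomorphism from a finite closed set around $\bar v'$ sending $\bar v'$ to $\bar v$, and one in the other direction. A homomorphism can identify elements, create new connections, and turn $\neg\varepsilon$ into $\varepsilon$. We attach to each tuple two numerical invariants that can only move in one direction under a homomorphism; since there are homomorphisms both ways, they do not move. A new connection replaces a $0$-step by an unbounded number of steps of higher kind, or a $1$-step by an unbounded number of $2$- and $3$-steps, and this is why the order below is lexicographic.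

\begin{proof}
For a step sequence $z$ from $\emptyset$, let its \emph{cost} be $(n_0,n_1,n_2,n_3)\in\mathbb N^4$, where $n_i$ is the number of $i$-steps. Order costs lexicographically; this is a well-order, and $c<c'$ implies $c+c''<c'+c''$. For a finite set $B$ let $e(B)$ be the number of triples in $B^3$ satisfying $\varepsilon$. For a tuple $\bar v$ let $c(\bar v)$ be the least cost of a step sequence from $\emptyset$ containing $\bar v$, which exists by Lemma~\ref{lem:reach}, and let $e^*(\bar v)$ be the largest value of $e(z)$ among such sequences $z$ of cost $c(\bar v)$, which exists because the cost determines $|z|$.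

Let $z=(z_1,\dots,z_k)$ contain $\bar v'$, with cost $c(\bar v')$ and $e(z)=e^*(\bar v')$, and put $B_i=\{z_1,\dots,z_i\}$. Take variables $y_1,\dots,y_k$ for $z_1,\dots,z_k$ and write down all instances of the sorts, $I$, $\varepsilon$ and $\approx$ that hold in $B_k$, together with $x_r=y_i$ whenever $v'_r=z_i$. Expressing $\approx$ by its pp-definition and quantifying $y_1,\dots,y_k$ gives a pp-formula true of $\bar v'$, hence of $\bar v$. So there is a homomorphism $g:B_k\to\mathbb U$ with $g(\bar v')=\bar v$.

We define closed sets $\emptyset=B'_0\subseteq B'_1\subseteq\dots\subseteq B'_k$ with $g(B_i)\subseteq B'_i$, each obtained from the previous one by a step sequence. Let $w=g(z_i)$. If $w\in B'_{i-1}$, put $B'_i=B'_{i-1}$. Otherwise reach $w$ from $B'_{i-1}$ as follows, according to the kind of $z_i$ over $B_{i-1}$.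
\begin{itemize}
\item Kind $3$, gate $l$: $w$ is an object on the line $g(l)\in B'_{i-1}$, so it is a $3$-step with gate $g(l)$.
\item Kind $2$, gate $\{p,q\}$: $w$ is a line through $g(p)\in X$ and $g(q)\in Y$, so it is a $2$-step with gate $\{g(p),g(q)\}$.
\item Kind $1$, gate $o$: $w$ is a line through $g(o)\in B'_{i-1}$. By Lemma~\ref{lem:reach}(ii) it is a $1$-step, with gate $g(o)$, or it is reached by $2$- and $3$-steps.
\item Kind $0$: $w$ is a $0$-step, or it is reached by $1$-, $2$- and $3$-steps by Lemma~\ref{lem:reach}(i).
\end{itemize}
In each case the step $z_i$ is replaced by steps whose total cost is at most the cost of $z_i$, with equality only if the replacement is the single step $g(z_i)$, of the same kind. Adding up, $\bar v\subseteq B'_k$ is reached at cost at most $c(\bar v')$, with equality only if every replacement is of this form. So $c(\bar v)\le c(\bar v')$. By symmetry $c(\bar v)=c(\bar v')$, and equality holds throughout.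

Thus $g(z_i)$ is a step over $B'_{i-1}=g(B_{i-1})$ of the same kind as $z_i$ with the corresponding gate. So $g:B_k\to B'_k$ is a sort-preserving bijection, and by induction on $i$, using \eqref{eq:nbrs}, a graph isomorphism. As $g$ is injective and preserves $\varepsilon$, we get $e^*(\bar v)\ge e(B'_k)\ge e(B_k)=e^*(\bar v')$. By symmetry $e^*(\bar v)=e^*(\bar v')$, so $e(B'_k)=e(B_k)$ and $g$ also reflects $\varepsilon$. Hence $g$ is an isomorphism of finite closed sets with $g(\bar v')=\bar v$, and Proposition~\ref{prop:bf} applies.
\end{proof}

\begin{corollary}\label{cor:equational}
$T_{\mathrm{fr}}$ is equational.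
\end{corollary}

\begin{proof}
If $(a,b)$ and $(a',b')$ satisfy the same equations in $(x;y)$, then $ab$ and $a'b'$ satisfy the same pp-formulas by Proposition~\ref{prop:pp}, so they have the same type by Proposition~\ref{prop:pptype}. Apply Lemma~\ref{lem:separation}.
\end{proof}

\section{Signings and the theory $T_n$}\label{sec:cover}

\subsection{Signings}

For a line $l$ of a frame and distinct $o,o',o''\in N(l)$ put
\[
\tau_l(o,o',o'')=\delta_l(o,o')+\delta_l(o',o'')+\delta_l(o,o'')\in\mathbb F_2 .
\]
Let $s$ be a function from unordered pairs of adjacent objects to $\mathbb F_2$. A \emph{potential} for $s$ on the line $l$ is a function $g_l:N(l)\to\mathbb F_2$ with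
\[
s(o,o')=g_l(o)+g_l(o')+\delta_l(o,o')\qquad\text{for all distinct }o,o'\in N(l).
\]

\begin{lemma}\label{lem:potential}
The function $s$ has a potential on $l$ if and only if
\begin{equation}\label{eq:triangle}
s(o,o')+s(o',o'')+s(o,o'')=\tau_l(o,o',o'')\qquad\text{for all distinct }o,o',o''\in N(l).
\end{equation}
\end{lemma}

\begin{proof}
Given $g_l$, add the three identities; each value of $g_l$ occurs twice. Conversely assume \eqref{eq:triangle} and $N(l)\neq\emptyset$. Fix $o_0\in N(l)$, and put $g_l(o_0)=0$ and $g_l(o)=s(o_0,o)+\delta_l(o_0,o)$ for $o\ne o_0$. The identity holds for pairs containing $o_0$ by definition. For distinct $o,o'\ne o_0$, \eqref{eq:triangle} gives $s(o,o')=s(o_0,o)+s(o_0,o')+\delta_l(o_0,o)+\delta_l(o_0,o')+\delta_l(o,o')=g_l(o)+g_l(o')+\delta_l(o,o')$.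
\end{proof}

A \emph{signing} of a frame is a function $s$ as above that has a potential on every line. Potentials are convenient for building signings and arrays; the form \eqref{eq:triangle} is the one that can be written as a sentence.

\begin{lemma}\label{lem:signing}
$\Gamma_0$ has a signing $s_0$.
\end{lemma}

\begin{proof}
We define $s_0$ on each $A_j$ together with functions $g_l$ on $N_{A_j}(l)$, for the lines $l\in A_j$, that are potentials in $A_j$, each stage extending the previous one. Let $v$ be added at stage $j$. If $v$ is a line, there is no new pair of adjacent objects, and $v$ has at most two neighbors: for $(1;o)$ put $g_v(o)=0$, and for $(2;p,q,e)$ put $g_v(p)=0$ and $g_v(q)=s_0(p,q)+e$. If $v$ is an object added by a datum of kind $0$, there is nothing to define. If it is added by $(3;l,S,w)$, the new adjacent pairs of objects are $\{v,o\}$ with $o\in N_{A_j}(l)$, and $l$ is the only line with a new neighbor; put $g_l(v)=0$ and $s_0(v,o)=g_l(o)+\delta_l(v,o)$.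
\end{proof}

\begin{remark}
The sum of a signing around any cycle of objects depends only on the frame. A triangle of objects lies on exactly one line, so \eqref{eq:triangle} applies to it. A longer cycle has a chord by (F1), which splits it into two shorter cycles of objects, and the value of $s$ on the chord cancels in the sum. This is the reason for requiring chordality; the remark itself is not used below.
\end{remark}

\subsection{The structure $\mathcal H(\Gamma,s)$}

Recall $W$ and $\eta$ from Section~\ref{sec:oneline}. For $\Gamma\models T_{\mathrm{fr}}$ with a signing $s$, let $\mathcal H(\Gamma,s)$ be the structure with universe $O\times W$, whose elements we call \emph{points}, with $[(o,i)]=o$ and the following relations: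
\begin{itemize}
\item $P(x)$: $[x]\in X$;
\item $E(x,y)$: $[x]=[y]$;
\item $D(x,y,z,z')$: $[z]\ne[z']$ are adjacent objects of the same sort and $\varepsilon_l([x],[y])$ for $l=l([z],[z'])$;
\item $R(\bar x,\bar y)$, for $\bar x,\bar y$ of length $n+1$: $\bar x$ is an injective tuple in the fiber over some $o$, $\bar y$ is an injective tuple in the fiber over some $o'$, $o\sim o'$, and $\eta(\bar x)+\eta(\bar y)+s(o,o')=0$.
\end{itemize}
Let $T_n=\operatorname{Th}(\mathcal H(\Gamma_0,s_0))$. It is complete and one-sorted, in the language $\{P,E,D,R\}$. For $n=1$ the fibers have three points and $R$ is $4$-ary. Lines are not elements of the structure, and neither $s$ nor the numbering of the fibers by $W$ is part of it.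

The frame $\Gamma$ is interpretable in $\mathcal H(\Gamma,s)$ without parameters, by formulas that do not depend on $\Gamma$ or $s$.
\begin{itemize}
\item Objects are $E$-classes, and $P$ gives their sorts.
\item $[x]\sim[y]$ if and only if $\mathrm{Adj}(x,y)$, the formula saying that $R(\bar x,\bar y)$ holds for some $\bar x$ in the class of $x$ and $\bar y$ in the class of $y$. Here we use that both values of $\eta$ occur.
\item A \emph{line code} is a pair $(z,z')$ with $P(z)$, $P(z')$, $\mathrm{Adj}(z,z')$; it codes $l([z],[z'])$. Every line is coded, since two elements of $X$ lie on it by (G3).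
\item The object $[x]$ lies on the line coded by $(z,z')$ if and only if $D(x,x,z,z')$, and $\varepsilon$ holds along this line for $[x],[y]$ if and only if $D(x,y,z,z')$.
\item The codes $(z,z')$ and $(u,u')$ code the same line if and only if $D(u,u,z,z')$ and $D(u',u',z,z')$, because only one line passes through $[u]$ and $[u']$.
\end{itemize}

\begin{lemma}\label{lem:monster}
Let $\mathbb U_n$ be a monster model of $T_n$ and $\Gamma$ the structure interpreted in it by these formulas. Then $\Gamma\models T_{\mathrm{fr}}$, $\Gamma$ is as saturated as $\mathbb U_n$, and $\mathbb U_n$ can be identified with $\mathcal H(\Gamma,s)$ for a signing $s$ of $\Gamma$.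
\end{lemma}

\begin{proof}
The formulas interpret $\Gamma_0$ in $\mathcal H(\Gamma_0,s_0)\equiv\mathbb U_n$, so $\Gamma\equiv\Gamma_0$, and a structure interpretable in a $\kappa$-saturated structure is $\kappa$-saturated. For injective $(n+1)$-tuples $\bar x,\bar y$ in adjacent classes put $\rho(\bar x,\bar y)=0$ if $R(\bar x,\bar y)$ and $\rho(\bar x,\bar y)=1$ otherwise. In $\mathcal H(\Gamma_0,s_0)$ we have $\rho(\bar x,\bar y)=\eta(\bar x)+\eta(\bar y)+s_0(o,o')$. The following statements hold there and are first-order, so they hold in $\mathbb U_n$.
\begin{itemize}
\item[(H1)] $E$ is an equivalence relation with classes of size $n+2$; $P$ and $D$ are $E$-invariant in each coordinate; $R(\bar x,\bar y)$ implies that $\bar x$ and $\bar y$ are each injective tuples inside one class.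
\item[(H2)] $R(\bar x,\bar y)\leftrightarrow R(\bar y,\bar x)$; and for each permutation $\sigma$ of $W$, of parity $t$: if $x_0,\dots,x_{n+1}$ enumerate a class and $\bar y$ is an injective tuple in an adjacent class, then $\rho(x_{\sigma(0)}\dots x_{\sigma(n)},\bar y)=\rho(x_0\dots x_n,\bar y)+t$.
\item[(H3)] $D(x,y,z,z')$ holds if and only if $\neg E(z,z')$, $\mathrm{Adj}(z,z')$, $P(z)\leftrightarrow P(z')$, and some line code $(u,u')$ satisfies $D(z,z,u,u')$, $D(z',z',u,u')$ and $D(x,y,u,u')$.
\item[(H4)] If $o,o',o''$ are distinct classes on a coded line $l$ and $\bar x,\bar x',\bar x''$ are injective $(n+1)$-tuples in them, then $\rho(\bar x,\bar x')+\rho(\bar x',\bar x'')+\rho(\bar x,\bar x'')=\tau_l(o,o',o'')$.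
\end{itemize}
For (H2) note that $\eta(x_{\sigma(0)}\dots x_{\sigma(n)})=\eta(x_0\dots x_n)+t$. (H4) is \eqref{eq:triangle}, as each value of $\eta$ occurs twice.

Number each $E$-class of $\mathbb U_n$ by $W$ arbitrarily; this identifies $\mathbb U_n$ with $O\times W$ and defines $\eta$. For adjacent objects $o,o'$ put $s(o,o')=\eta(\bar x)+\eta(\bar y)+\rho(\bar x,\bar y)$ with $\bar x$ over $o$ and $\bar y$ over $o'$ injective. Any other injective tuple over $o$ has the form $x_{\sigma(0)}\dots x_{\sigma(n)}$, and then $\eta$ and $\rho$ both change by the parity of $\sigma$. So by (H2) $s$ is well defined and symmetric. By (H4) and Lemma~\ref{lem:potential} it is a signing. The relations $P$ and $E$ of $\mathbb U_n$ are those of $\mathcal H(\Gamma,s)$ by the definition of $\Gamma$, and $R$ is by (H1) and the definitions of $\mathrm{Adj}$ and $s$. By (H3), $D(x,y,z,z')$ holds if and only if $[z]\neq[z']$ are adjacent of the same sort and $\varepsilon_l([x],[y])$ for some line $l$ of $\Gamma$ through both; this line is $l([z],[z'])$.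
\end{proof}

From now on $\mathbb U_n=\mathcal H(\Gamma,s)$ is fixed.

\subsection{Lifting isomorphisms to the fibers}

For $B\subseteq\Gamma$ let $H_B=\{x\in\mathbb U_n:[x]\in B\}$. A bijection between two fibers is a permutation of $W$ and so has a parity. Let $f:B\to B'$ be an isomorphism of small closed subsets of $\Gamma$. A \emph{lift} of $f$ is a bijection $\varphi:H_B\to H_{B'}$ that maps the fiber over each object $o\in B$ onto the fiber over $f(o)$, with some parity $t_o$, such that
\begin{equation}\label{eq:lift}
s(f(o),f(o'))+t_o+t_{o'}=s(o,o')\qquad\text{for all adjacent objects }o,o'\in B.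
\end{equation}
When a new object is added, \eqref{eq:lift} imposes one condition on its parity for each old neighbor. The conditions are compatible because all old neighbors of a step lie on one line.

\begin{lemma}\label{lem:lift}
Let $\varphi$ be a lift of $f:B\to B'$.
\begin{itemize}
\item[(a)] Suppose $v$ is a step over $B$ and $f^+=f\cup\{(v,v')\}$ is an isomorphism of closed sets. If $v$ is a line, $\varphi$ is a lift of $f^+$. If $v$ is an object, there is $t_v\in\mathbb F_2$ such that every bijection of parity $t_v$ from the fiber over $v$ to the fiber over $v'$ extends $\varphi$ to a lift of $f^+$.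
\item[(b)] $\varphi$ is an elementary map in $\mathbb U_n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A line adds no point and no condition. An object is a $0$- or $3$-step. For a $0$-step there is no new condition and $t_v$ is arbitrary. For a $3$-step with gate $l$, the objects of $B$ adjacent to $v$ are those of $N_B(l)$, and we need $t_v=s(o,v)+s(f(o),v')+t_o$ for all $o\in N_B(l)$. We show that the right side does not depend on $o$. Let $o\neq o'$ be in $N_B(l)$. Since $f^+$ is an isomorphism, $\tau_l(o,o',v)=\tau_{f(l)}(f(o),f(o'),v')$. Adding \eqref{eq:triangle} for these two triangles and using \eqref{eq:lift},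
\[
s(o,v)+s(o',v)+s(f(o),v')+s(f(o'),v')=s(o,o')+s(f(o),f(o'))=t_o+t_{o'} .
\]

(b) The map $\varphi$ preserves and reflects $P$ and $E$. For $D$: if $[z],[z']\in B$ are adjacent of the same sort, then $l=l([z],[z'])\in B$ by (C2), $f(l)$ is the line through their images, and $f$ respects $\varepsilon$. For $R$: if $\bar x$ is over $o$ and $\bar y$ over $o'\sim o$, then by Lemma~\ref{lem:orient}(a) and \eqref{eq:lift}
\[
\eta(\varphi\bar x)+\eta(\varphi\bar y)+s(f(o),f(o'))=\eta(\bar x)+t_o+\eta(\bar y)+t_{o'}+s(f(o),f(o'))=\eta(\bar x)+\eta(\bar y)+s(o,o').
\]
So lifts are partial isomorphisms. Given $x\in\mathbb U_n$, reach $[x]$ from $B$ by a step sequence, extend $f$ along it as in the proof of Proposition~\ref{prop:bf}, and extend $\varphi$ by (a). Since $\varphi^{-1}$ is a lift of $f^{-1}$, with the same parities, lifts form a back-and-forth system.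
\end{proof}

\begin{proposition}\label{prop:Tnstable}
$T_n$ is $\omega$-stable.
\end{proposition}

\begin{proof}
Let $M\preccurlyeq\mathbb U_n$ be countable. The frame $\Gamma_M$ interpreted in $M$ is a countable elementary submodel of $\Gamma$, hence closed by Lemma~\ref{lem:dcl}, and $H_{\Gamma_M}=M$ because $M$ contains $n+2$ points of each class that it meets. For each plan $\mathbf d$ over $\Gamma_M$ that is realized over $\Gamma_M$, fix a realization $z^{\mathbf d}$. Let $x\in\mathbb U_n$, let $z$ be a step sequence from $\Gamma_M$ reaching $[x]$, and let $\mathbf d$ be a plan that it realizes over $\Gamma_M$. By Lemma~\ref{lem:plans}(b), applied to initial segments, the maps $\mathrm{id}\cup(z_{\le i}\mapsto z^{\mathbf d}_{\le i})$ are isomorphisms of closed sets. Starting from the lift $\mathrm{id}_M$ of the identity and applying Lemma~\ref{lem:lift}, we see that $x$ has the same type over $M$ as a point over an object of $\Gamma_M\cup z^{\mathbf d}$. There are countably many plans, hence countably many such points.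
\end{proof}

\section{Formulas in at most $n$ variables}\label{sec:part1}

\begin{proposition}\label{prop:part1}
Every formula $\psi(\bar x;\bar y)$ with $|\bar x|\le n$ or $|\bar y|\le n$ is equivalent modulo $T_n$ to a Boolean combination of equations $\theta(\bar x;\bar y)$.
\end{proposition}

\begin{proof}
By the symmetry in Lemma~\ref{lem:array} it suffices to treat $|\bar x|\le n$. Let $(\bar a,\bar b)$ and $(\bar a',\bar b')$ satisfy the same equations in $(\bar x;\bar y)$. By Lemma~\ref{lem:separation} we must show that they have the same type. Formulas in $\bar y$ are equations, so $\bar b\equiv\bar b'$, and after applying an automorphism we may assume $\bar b=\bar b'$. We build a lift that fixes $\bar b$ and sends $\bar a$ to $\bar a'$. In the fibers that contain a parameter we have no freedom, since $\bar b$ may fill them, but there the points of $\bar a$ have finitely many conjugates. In the other fibers only points of $\bar a$ are prescribed, and Lemma~\ref{lem:orient}(b) applies.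

\emph{Patterns.} The formulas $x_i=x_j$ and $E(x_i,y_k)$ are equations in $(\bar x;\bar y)$ by Lemma~\ref{lem:easy}. So $a_i=a_j\Leftrightarrow a'_i=a'_j$ and $E(a_i,b_k)\Leftrightarrow E(a_i',b_k)$. Let $J$ be the set of $i$ such that $E(a_i,b_k)$ for some $k$, and choose such a $k=k(i)$ for $i\in J$.

\emph{Fibers containing a parameter.} For any formula $\chi(\bar x_J;\bar y)$, the formula $\chi\wedge\bigwedge_{i\in J}E(x_i,y_{k(i)})$ has instances of size at most $(n+2)^{|J|}$ in the variables $\bar x_J$, so it is an equation in $(\bar x;\bar y)$ by Lemma~\ref{lem:easy}(b),(c). Hence $\chi(\bar a_J,\bar b)$ implies $\chi(\bar a'_J,\bar b)$, that is, $\bar a_J\equiv_{\bar b}\bar a'_J$. Applying to $\bar a'$ an automorphism over $\bar b$, we may assume $\bar a_J=\bar a'_J$.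

\emph{The base.} Let $\chi(\bar u;\bar w)$ be an equation of $T_{\mathrm{fr}}$ with $|\bar u|=|\bar x|$ and $|\bar w|=|\bar y|$. Through the interpretation, $\chi([\bar x];[\bar y])$ is a formula of $T_n$. Its instances are preimages under $\bar x\mapsto[\bar x]$ of instances of $\chi$, and a strictly descending chain of intersections of preimages comes from a strictly descending chain in $\Gamma$. So it is an equation. Thus $([\bar a],[\bar b])$ and $([\bar a'],[\bar b])$ satisfy the same equations of $T_{\mathrm{fr}}$, and by Corollary~\ref{cor:equational} they have the same type in $\Gamma$.

Let $B=\operatorname{cl}([\bar b])$, which is finite and contained in the definable closure of $[\bar b]$ in $\Gamma$ by Lemma~\ref{lem:dcl}. Let $z=(z_1,\dots,z_m)$ be a step sequence from $B$ reaching $[\bar a]$. By saturation of $\Gamma$ there is an elementary map $f$ on $B\cup z$ that fixes $[\bar b]$ and sends $[a_i]$ to $[a'_i]$. It fixes $B$ pointwise, as $B$ is definable over $[\bar b]$. The sets $f(B\cup z_{\leq j})$ are closed, because for a finite set (C1) and (C2) are expressed by formulas in its elements: one for each length of path, and one for each pair. So each restriction of $f$ to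 $B\cup z_{\le j}$ is an isomorphism of closed sets.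

\emph{The lift.} Define $\varphi$ on $H_B$, and then along $z$, as follows.
\begin{itemize}
\item On the fibers over the $[b_k]$, let $\varphi$ be the identity. These fibers contain $\bar b$ and $\bar a_J=\bar a'_J$, and no other $a_i$ or $a_i'$.
\item On the fiber over any other object $o\in B$, let $\varphi$ be an even permutation with $a_i\mapsto a'_i$ whenever $[a_i]=o$; note that then $[a'_i]=f(o)=o$.
\item On the fiber over an object $v=z_j$, let $\varphi$ be a bijection onto the fiber over $f(v)$, of the parity $t_v$ given by Lemma~\ref{lem:lift}(a), with $a_i\mapsto a_i'$ whenever $[a_i]=v$.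
\end{itemize}
In the last two cases the prescription $a_i\mapsto a'_i$ is a well-defined injective map on at most $n$ points, so the required bijection exists by Lemma~\ref{lem:orient}(b). On $B$ we have $f=\mathrm{id}$ and all parities are $0$, so \eqref{eq:lift} holds, and by Lemma~\ref{lem:lift}(a) it persists along $z$. By Lemma~\ref{lem:lift}(b), $\varphi$ is elementary, and it maps $\bar a\bar b$ to $\bar a'\bar b$.
\end{proof}

The bound $|\bar x|\le n$ enters only through Lemma~\ref{lem:orient}(b). If $n+1$ of the points $a_i$ lie in one fiber, the parity of $\varphi$ on it is forced and may differ from $t_v$. The next section shows that equations need not detect this difference.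

\section{A formula that is not a Boolean combination of equations}\label{sec:part2}

\begin{proposition}\label{prop:part2}
The formula $\Psi(\bar x;\bar y)=R(\bar x,\bar y)\wedge P(x_0)\wedge\neg P(y_0)$, with $|\bar x|=|\bar y|=n+1$, is not equivalent modulo $T_n$ to a Boolean combination of equations $\theta(\bar x;\bar y)$.
\end{proposition}

\begin{proof}
Call $(\bar x,\bar y)$ an \emph{edge pair} if $\bar x$ is an injective $(n+1)$-tuple over some $o\in X$, $\bar y$ is an injective $(n+1)$-tuple over some $o'\in Y$, and $o\sim o'$. The solutions of $\Psi$ are the edge pairs satisfying $R$.

\emph{There are only two types of edge pairs.} Let $(\bar x,\bar y)$ over $(o,o')$ and $(\bar x_1,\bar y_1)$ over $(o_1,o'_1)$ be edge pairs on which $R$ has the same truth value. The set $\{o,o'\}$ is closed: an induced path between adjacent vertices is the edge, and (C2) is vacuous as the sorts differ. The same holds for $\{o_1,o'_1\}$, and $f:o\mapsto o_1$, $o'\mapsto o_1'$ is an isomorphism, since no line is present. By Lemma~\ref{lem:orient}(a), $\bar x\mapsto\bar x_1$ and $\bar y\mapsto\bar y_1$ extend to bijections of the fibers, of parities $t_o=\eta(\bar x)+\eta(\bar x_1)$ and $t_{o'}=\eta(\bar y)+\eta(\bar y_1)$.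 Equality of the truth values of $R$ says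
\[
\eta(\bar x)+\eta(\bar y)+s(o,o')=\eta(\bar x_1)+\eta(\bar y_1)+s(o_1,o'_1),
\]
which is \eqref{eq:lift}. By Lemma~\ref{lem:lift}(b) the two pairs have the same type. Let $p$ be the type of edge pairs satisfying $R$ and $q$ the type of edge pairs satisfying $\neg R$.

\emph{The arrays.} Fix a line $l$ of $\Gamma$ and a potential $g$ for $s$ on $l$. By (G3) choose distinct $\varepsilon_l$-classes $k_0,k_1,\dots$ and objects $X_i\in k_i\cap X$, $Y_i\in k_i\cap Y$; all $X_i$ and $Y_j$ are adjacent by (F2). For $c\in\mathbb F_2$ choose injective $(n+1)$-tuples $\bar x^i$ over $X_i$ with $\eta(\bar x^i)=g(X_i)+c$ and $\bar y^j$ over $Y_j$ with $\eta(\bar y^j)=g(Y_j)$. Then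
\[
\eta(\bar x^i)+\eta(\bar y^j)+s(X_i,Y_j)=c+\delta_l(X_i,Y_j),
\]
which is $c$ for $i\ne j$ and $c+1$ for $i=j$. For $c=0$ the pairs $(\bar x^i,\bar y^j)$ realize $p$ for $i\neq j$ and $q$ for $i=j$. For $c=1$ they realize $q$ for $i\ne j$ and $p$ for $i=j$. Since $\Psi$ belongs to $p$ and not to $q$, Lemma~\ref{lem:twoarrays} finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The theory $T_n$ of Section~\ref{sec:cover} is complete and one-sorted in the finite relational language $\{P,E,D,R\}$. It is $\omega$-stable by Proposition~\ref{prop:Tnstable}. Statements (1) and (2) are Propositions~\ref{prop:part1} and~\ref{prop:part2}.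
\end{proof}

For $n=1$, the formula $\Psi(x_0x_1;y_0y_1)$ locates the failure of the induction attempted in the introduction: by (1) it is a Boolean combination of equations for the partition $(x_1;x_0y_0y_1)$, and by (2) it is not one for the partition $(x_0x_1;y_0y_1)$.

\begin{thebibliography}{9}

\bibitem{MPZ}
Amador Martin-Pizarro and Martin Ziegler,
\emph{Equational theories of fields},
arXiv:1702.05735 (2017).

\end{thebibliography}
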